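\title{Rank two cluster variables of Grassmannians and closed walks in the Bruhat--Tits tree}

\begin{abstract}
We determine the cluster variables of degree two in the Pl\"ucker coordinates in the homogeneous coordinate ring of the Grassmannian $\mathrm{Gr}(k,n)$: they are exactly the functions of an explicit family of tripod-shaped webs, which proves a conjecture stated by Le and Y{\i}ld{\i}r{\i}m. The proof compares two counts. A twist map shows that every tripod web is a cluster variable. On the other side, rank two modules in the Jensen--King--Su category are classified by closed walks in the Bruhat--Tits tree of $PGL_2(\mathbb{C}((t)))$; a formula for $\dim\mathrm{Ext}^1(M,M)$ in terms of the walk shows that the rigid indecomposable ones are the contour walks around tripods, and there are as many of these as there are tripod webs. We also obtain a closed formula for the number of rank two cluster variables.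
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Cluster variables of rank two}

Fix integers $2\le k<n$ and write $[n]=\{1,\dots,n\}$. Let $v_1,\dots,v_n\in E=\mathbb{C}^k$ be the columns of a $k\times n$ matrix, and for $I=\{i_1<\dots<i_k\}\subseteq[n]$ let $\Delta_I=\det(v_{i_1},\dots,v_{i_k})$. The ring
\[
\mathcal{A}_{k,n}=\mathbb{C}[\widehat{\mathrm{Gr}(k,n)}]
\]
generated by these Pl\"ucker coordinates is the homogeneous coordinate ring of the Grassmannian $\mathrm{Gr}(k,n)$. It equals the ring of invariants $\mathbb{C}[\mathrm{Mat}_{k\times n}]^{SL_k}$, and it is graded by $\deg\Delta_I=1$.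

By Scott \cite{Scott}, $\mathcal{A}_{k,n}$ is a cluster algebra. It has $n$ \emph{frozen variables}, the $\Delta_I$ with $I$ a cyclic interval, and a set of \emph{cluster variables}, produced from an initial seed by iterated exchange relations; Section~\ref{sec:cluster} recalls the definitions. Throughout, ``cluster variable'' means mutable cluster variable. A cluster variable has \emph{rank} $r$ if it is homogeneous of degree $r$. Every Pl\"ucker coordinate that is not frozen is a cluster variable of rank $1$. The recursive definition gives no list of the others, and rank $2$ is the first case in which one has to find such a list.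

\begin{example}\label{ex:36}
Let $k=3$, $n=6$. One exchange relation of the initial seed (the case $(h,w)=(2,2)$ of \eqref{eq:yhat} below) defines a cluster variable $z$ by
\[
\Delta_{145}\,z=\Delta_{125}\Delta_{134}\Delta_{456}+\Delta_{124}\Delta_{156}\Delta_{345}.
\]
Insert the three-term Pl\"ucker relations $\Delta_{125}\Delta_{134}=\Delta_{124}\Delta_{135}-\Delta_{123}\Delta_{145}$ and $\Delta_{156}\Delta_{345}=\Delta_{145}\Delta_{356}-\Delta_{135}\Delta_{456}$. The terms containing $\Delta_{135}$ cancel, and
\[
z=\Delta_{124}\Delta_{356}-\Delta_{123}\Delta_{456}=\det(v_1\times v_2,\;v_3\times v_4,\;v_5\times v_6),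
\]
where the second equality is checked in Example~\ref{ex:36wedge}. So $z$ has rank $2$, and it vanishes when the lines $v_1v_2$, $v_3v_4$, $v_5v_6$ of the projective plane pass through one point. Rotating the indices gives a second function of the same kind, with pairs $23$, $45$, $61$.
\end{example}

The example generalizes in two directions. The three lines can be replaced by three proper subspaces of $E$, spanned by consecutive groups $R,S,T$ of vectors, whose codimensions add up to $k$; there is again one equation saying that they have a nonzero vector in common. One can also single out a set $V$ of vectors and perform the construction in the quotient of $E$ by their span. The natural guess is that these two operations account for everything in rank $2$. Webs give a uniform description of the resulting functions.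

\subsection{Tripod webs and the conjecture}

A \emph{$k$-web} is a bipartite graph drawn in a disc, with positive integer weights on its edges, such that the weights around each interior vertex add up to $k$. There are $n$ boundary vertices, colored black and labeled $1,\dots,n$. Edges ending at boundary vertices are called \emph{leaves} and have weight $1$; a boundary vertex may have several leaves or none. Following Fraser, Lam and Le, a $k$-web defines a function on $\mathrm{Gr}(k,n)$. The number of leaves is a multiple $rk$ of $k$; the web then has \emph{rank} $r$, and its function is homogeneous of degree $r$ in the Pl\"ucker coordinates.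

For $i\in[n]$ let $<_i$ be the order $i<_i i+1<_i\dots<_i n<_i 1<_i\dots<_i i-1$. Subsets $R,S,T\subseteq[n]$ are \emph{cyclically separated} if for some $i$ every element of $R$ is $<_i$ every element of $S$, and every element of $S$ is $<_i$ every element of $T$.

\begin{definition}\label{def:datum}
Let $R,S,T\subseteq[n]$ be cyclically separated and let $V\subseteq[n]$ be a possibly empty set disjoint from $R\cup S\cup T$. Put $a=|R|$, $b=|S|$, $c=|T|$, $d=|V|$, and assume
\begin{equation}\label{eq:sizes}
a+b+c+2d=2k,\qquad a+d<k,\quad b+d<k,\quad c+d<k.
\end{equation}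
The pair $(\{R,S,T\},V)$, in which $R,S,T$ are unordered, is called a \emph{datum}, and $N$ denotes the number of data. The \emph{tripod web} $W(R,S,T,V)$ has one interior black vertex joined to three white vertices $w_1,w_2,w_3$. Each boundary vertex in $R$, $S$, $T$ is joined by a leaf to $w_1$, $w_2$, $w_3$ respectively, and each boundary vertex in $V$ is joined by leaves to two distinct white vertices. The inner edge at $w_j$ has weight $k$ minus the number of leaves at $w_j$.
\end{definition}

By \eqref{eq:sizes} the three inner weights are positive for every way of attaching $V$, and they add up to $3k-2k=k$. See Figure~\ref{fig:web}. We shall always write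
\[
U=R\cup S\cup T,\qquad \ell=k-d,
\]
so that \eqref{eq:sizes} reads $a+b+c=2\ell$ and $a,b,c\le\ell-1$. Hence $R,S,T$ are nonempty, and $2\ell\le3(\ell-1)$ gives $\ell\ge3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0,0) circle (2);
\foreach \i in {1,...,8} {
  \node[circle,fill,inner sep=1.5pt] (b\i) at ({112.5-45*\i}:2) {};
  \node at ({112.5-45*\i}:2.3) {$\i$};
}
\node[circle,fill,inner sep=2pt] (c) at (0,0) {};
\node[circle,draw,inner sep=2pt,label=above left:$w_1$] (w1) at (30:1.15) {};
\node[circle,draw,inner sep=2pt,label=left:$w_2$] (w2) at (-80:1.15) {};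
\node[circle,draw,inner sep=2pt,label=above right:$w_3$] (w3) at (180:1.15) {};
\draw[thick] (c) -- node[below] {$1$} (w1);
\draw[thick] (c) -- node[right] {$1$} (w2);
\draw[thick] (c) -- node[below] {$2$} (w3);
\draw (w1)--(b1) (w1)--(b2) (w1)--(b3) (w2)--(b3) (w2)--(b4) (w2)--(b5) (w3)--(b6) (w3)--(b7);
\end{tikzpicture}
\caption{The tripod web $W(R,S,T,V)$ for $k=4$, $n=8$, $R=\{1,2\}$, $S=\{4,5\}$, $T=\{6,7\}$, $V=\{3\}$. The vertex $3\in V$ has two leaves and the vertex $8$ has none. Leaves have weight $1$; the weights of the inner edges are shown, and the weights at each interior vertex add up to $4$.}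
\label{fig:web}
\end{figure}

The function of a tripod web is the following signed sum. A \emph{consistent labeling} assigns to each edge a subset of $[k]$ whose size is the weight of the edge, so that the labels around each interior vertex partition $[k]$. Fix an order of the edges at each interior vertex. Writing the labels at a vertex one after the other in this order, each label in increasing order, gives a permutation of $[k]$, and the sign of the labeling is the product of the signs of these permutations. The function is the sum, over consistent labelings, of the sign times the product over all leaves of the $m$-th coordinate of $v_i$, where the leaf ends at $i$ and has label $\{m\}$. Exchanging two consecutive edges of weights $s,s'$ in one of the chosen orders multiplies every term by $(-1)^{ss'}$, so the function is determined up to a global sign, and we take web functions up to this sign. The drawing in the disc plays no role in the definition. We denote the function by $W(R,S,T,V)$ as well. Up to sign it depends neither on the order of $R,S,T$ nor on the white vertices to which the elements of $V$ are attached (Proposition~\ref{prop:wedge}).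 Let $\mathcal{W}$ be the set of these functions.

The conjecture, posed in \cite{LY}, is that $\mathcal{W}$ is the complete set of rank $2$ cluster variables of $\mathcal{A}_{k,n}$. It is true.

\begin{theorem}\label{thm:A}
The functions in $\mathcal{W}$ are exactly the rank $2$ cluster variables of $\mathcal{A}_{k,n}$, up to the sign ambiguity of web functions; that is, exactly, if the signs are chosen so that the web functions are positive where all $\Delta_I>0$. Distinct data $(\{R,S,T\},V)$ give distinct cluster variables.
\end{theorem}

\subsection{Rank two modules}\label{sec:intromod}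

To prove that the list is complete one needs a description of cluster variables that does not refer to mutation. The categorification of Jensen, King and Su provides one. Let $O=\mathbb{C}[[t]]$ and $K=\mathbb{C}((t))$. The algebra $B=B_{k,n}$ is given by the quiver with vertex set $\mathbb{Z}/n$ and arrows $x_i\colon i-1\to i$, $y_i\colon i\to i-1$, with relations $xy=yx$ and $x^k=y^{n-k}$ at every vertex; it is an $O$-algebra with $t=xy=yx$. The category $\mathrm{CM}(B)$ consists of the $B$-modules that are free of finite rank over $O$. Explicitly, an object is a family $(M_i)_{i\in\mathbb{Z}/n}$ of free $O$-modules of finite rank with $O$-linear maps $x_i\colon M_{i-1}\to M_i$ and $y_i\colon M_i\to M_{i-1}$ such that $x_iy_i=t$, $y_ix_i=t$ and $x^k=y^{n-k}$. All $x_i,y_i$ become invertible over $K$, so all $M_i$ have the same $O$-rank, called the \emph{rank} of $M$. A module is \emph{rigid} if $\mathrm{Ext}^1_B(M,M)=0$. We use one result about this category.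

\begin{itemize}
\item[(J)] \cite{JKS} There is a function $M\mapsto\psi_M\in\mathcal{A}_{k,n}$ on isomorphism classes, the cluster character, such that every cluster variable of rank $r$ equals $\psi_M$ for some rigid indecomposable $M\in\mathrm{CM}(B_{k,n})$ of rank $r$.
\end{itemize}

A \emph{lattice} in a finite-dimensional $K$-vector space is a finitely generated $O$-submodule that spans the space. The \emph{Bruhat--Tits tree} $\mathcal{T}$ of $PGL_2(K)$ has as vertices the homothety classes $[\Lambda]=\{t^m\Lambda:m\in\mathbb{Z}\}$ of lattices in $K^2$, two classes being adjacent if they have representatives with $t\Lambda\subsetneq\Lambda'\subsetneq\Lambda$. For a vertex $\xi=[\Lambda]$ put $\mathrm{End}(\xi)=\{g\in M_2(K):g\Lambda\subseteq\Lambda\}$. For a finite subtree $X$ put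
\[
A(X)=\bigcap_{\xi\in X}\mathrm{End}(\xi),\qquad \kappa(X)=\dim_{\mathbb{C}}\mathrm{End}(\xi_0)/A(X)\quad(\xi_0\in X);
\]
we shall see that $\kappa(X)$ does not depend on $\xi_0$. A \emph{closed walk of length $m\ge0$} is a sequence of vertices $\xi_0,\xi_1,\dots,\xi_m=\xi_0$ with consecutive terms adjacent. A \emph{tip} of a finite tree is a vertex of degree $1$, a \emph{tripod} is a finite tree with exactly three tips, and a \emph{contour walk} around a tripod is a closed walk in it that crosses each of its edges exactly twice.

\begin{theorem}\label{thm:B}
\begin{enumerate}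
\item[(i)] Isomorphism classes of rank $2$ modules in $\mathrm{CM}(B_{k,n})$ correspond bijectively to triples consisting of disjoint sets $U,V\subseteq[n]$ with $|U|+2|V|=2k$ and a $PGL_2(K)$-orbit of closed walks of length $|U|$ in $\mathcal{T}$. If the walk of $M$ has length $2\ell$ and visits the subtree $X$, then
\[
\dim\mathrm{Ext}^1_B(M,M)=2\,(\ell-\kappa(X)).
\]
\item[(ii)] The rigid indecomposable rank $2$ modules are exactly those whose walk is a contour walk around a tripod. Their isomorphism classes are in bijection with the data $(\{R,S,T\},V)$, and all of them are realized by cluster variables as in \textup{(J)}.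
\item[(iii)] The number of rank $2$ cluster variables of $\mathcal{A}_{k,n}$ is
\[
N=\sum_{\ell=3}^{k}2\binom{\ell}{3}\binom{n}{2\ell}\binom{n-2\ell}{k-\ell},
\]
where the terms with $2\ell>n$ are zero.
\end{enumerate}
\end{theorem}

For example, $N=0$ for $k=2$, $N=2$ for $\mathrm{Gr}(3,6)$, $N=2\cdot28\cdot2+8=120$ for $\mathrm{Gr}(4,8)$, and $N=2\cdot84=168$ for $\mathrm{Gr}(3,9)$. Since $\binom{n-2\ell}{k-\ell}=\binom{n-2\ell}{n-k-\ell}$, the number $N$ is symmetric under $k\leftrightarrow n-k$.

\subsection{The method}

The proof of Theorem~\ref{thm:A} squeezes the number of rank $2$ cluster variables between two equal bounds.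

\emph{At least $N$.} Web functions of distinct data are not proportional (Section~\ref{sec:webs}). To see that each of them is a cluster variable we avoid explicit mutation sequences. Insertion of indices reduces the claim to $V=\emptyset$ and $U=[n]$ (Section~\ref{sec:cluster}). In that case the web function is, up to frozen factors, the image of a Pl\"ucker coordinate under a twist map, and the twist preserves cluster variables up to frozen factors (Section~\ref{sec:twist}).

\emph{At most $N$.} A module of rank $2$ is a periodic chain of lattices in $K^2$, that is, a closed walk in $\mathcal{T}$, and $\mathrm{Ext}^1$ is an index of lattices (Section~\ref{sec:walks}). Rigidity allows three branches and forbids four, for the reason that three lines in a plane can be moved to standard position while four lines have a cross-ratio (Section~\ref{sec:rigid}). By (J), the number of rigid indecomposable modules bounds the number of cluster variables.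

The argument counts. It does not compute $\psi_M$, and we do not assert that the module attached to a datum has the web function of the same datum as its character.

\section{Tripod webs as wedge products}\label{sec:webs}

For forms $\alpha\in\Lambda^pE^*$, $\beta\in\Lambda^qE^*$ we use the shuffle convention: $(\alpha\wedge\beta)(u_1,\dots,u_{p+q})$ is the sum of $\mathrm{sgn}(C,C')\,\alpha(u_C)\beta(u_{C'})$ over the decompositions $[p+q]=C\sqcup C'$ with $|C|=p$, where $u_C$ is the list of the $u_i$, $i\in C$, in increasing order and $\mathrm{sgn}(C,C')$ is the sign of the permutation listing $C$ and then $C'$. In the same way $v_C$ denotes the list of the columns $v_i$, $i\in C$. For a list $P$ of $p\le k$ vectors of $E$ define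
\[
*(P)\in\Lambda^{k-p}E^*,\qquad *(P)(u_1,\dots,u_{k-p})=\det(P,u_1,\dots,u_{k-p}).
\]
If $P$ is dependent, $*(P)=0$. If $P$ is independent, $*(P)$ vanishes as soon as one argument lies in the span $\langle P\rangle$, so it is a volume form on $E/\langle P\rangle$; equivalently, it spans the top exterior power of the annihilator of $\langle P\rangle$ in $E^*$. Appending a vector $u$ to the list is contraction: $*(P,u)=\iota_u\,{*(P)}$, where $(\iota_u\alpha)(u_2,\dots)=\alpha(u,u_2,\dots)$.

\begin{lemma}\label{lem:eval}
For a list $Q$ of $q\le k$ vectors and $\gamma\in\Lambda^qE^*$ we have $\gamma\wedge{*(Q)}=\gamma(Q)\det$. In particular ${*(P)}\wedge{*(Q)}=\det(P,Q)\det$ if $|P|+|Q|=k$.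
\end{lemma}

\begin{proof}
If $Q$ is dependent both sides vanish. Otherwise complete $Q$ to a basis $(Q,u)$ and evaluate on it. A shuffle contributes only if $*(Q)$ receives no member of $Q$; then it receives exactly $u$, and the term is $\gamma(Q)\det(Q,u)$.
\end{proof}

\begin{proposition}\label{prop:wedge}
Let $L_j$ be the list of the vectors $v_i$ at the leaves of $w_j$ in a tripod web with function $W$. Then
\begin{equation}\label{eq:wedge}
{*(L_1)}\wedge{*(L_2)}\wedge{*(L_3)}=\pm W\cdot\det .
\end{equation}
Up to sign, $W$ depends neither on the order of $R,S,T$ nor on the attachments of the elements of $V$.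
\end{proposition}

\begin{proof}
Fix the labels $C_1,C_2,C_3$ of the inner edges; they partition $[k]$. At $w_j$ order the leaves as in $L_j$ and put the inner edge last. The labels of the leaves at $w_j$ run through the bijections from these leaves to $[k]\setminus C_j$, and the signed sum of the products of coordinates is the expansion of $\det(L_j,e_{C_j})=*(L_j)(e_{C_j})$, where $e_1,\dots,e_k$ is the standard basis. The black vertex contributes $\mathrm{sgn}(C_1,C_2,C_3)$. Summing over $(C_1,C_2,C_3)$ gives the value of the left side of \eqref{eq:wedge} on $(e_1,\dots,e_k)$. This proves \eqref{eq:wedge}.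

Let $u=v_i$ with $i\in V$ be attached to $w_1$ and to one of $w_2,w_3$. Let $\alpha,\beta,\gamma$ be the forms $*(\cdot)$ of the three lists with $u$ removed. The two attachments give $\pm\iota_u\alpha\wedge\iota_u\beta\wedge\gamma$ and $\pm\iota_u\alpha\wedge\beta\wedge\iota_u\gamma$. The shortened lists contain $2k-2$ vectors, so $\alpha,\beta,\gamma$ have total degree $k+2$, and $\iota_u\alpha\wedge\beta\wedge\gamma=0$ because its degree is $k+1$. Apply the antiderivation $\iota_u$ and use $\iota_u\iota_u=0$:
\[
\iota_u\alpha\wedge\iota_u\beta\wedge\gamma=\pm\,\iota_u\alpha\wedge\beta\wedge\iota_u\gamma .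
\]
Any two distinct pairs of white vertices share one vertex, which can play the role of $w_1$, so every change of attachment is covered. Finally, permuting the three factors in \eqref{eq:wedge} changes only the sign.
\end{proof}

Formula \eqref{eq:wedge} says what $W$ measures. If each $L_j$ is independent, the wedge is nonzero exactly when the annihilators of the three spans $\langle L_j\rangle$, whose dimensions add up to $k$, span $E^*$, that is, when $\langle L_1\rangle\cap\langle L_2\rangle\cap\langle L_3\rangle=0$. The formula also explains the strict inequalities in \eqref{eq:sizes}: if $a+d=k$ and all of $V$ is attached to $w_1$, then $*(L_1)$ is the scalar $\det(L_1)$, and by Lemma~\ref{lem:eval} the wedge is the product $\det(L_1)\det(L_2,L_3)$ of two Pl\"ucker coordinates, up to sign.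

Attach every element of $V$ to $w_1$ and $w_3$, so that $L_1=(v_V,v_R)$, $L_2=v_S$, $L_3=(v_V,v_T)$. The form $\gamma={*(L_1)}\wedge{*(L_3)}$ has degree $(\ell-a)+(\ell-c)=b$. Lemma~\ref{lem:eval} with $Q=v_S$ and the shuffle expansion of $\gamma(v_S)$ give
\begin{equation}\label{eq:expand}
W(R,S,T,V)=\pm\sum_{\substack{S=S_1\sqcup S_2\\ |S_1|=\ell-a,\ |S_2|=\ell-c}}\mathrm{sgn}(S_1,S_2)\,\det(v_V,v_R,v_{S_1})\,\det(v_V,v_T,v_{S_2}).
\end{equation}

\begin{example}\label{ex:36wedge}
For $k=3$ the form $*(v_1,v_2)$ has coordinate vector $v_1\times v_2$. Let $\gamma={*(v_5,v_6)}\wedge{*(v_1,v_2)}$. Then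
\[
\gamma(v_3,v_4)=\det(v_5,v_6,v_3)\det(v_1,v_2,v_4)-\det(v_5,v_6,v_4)\det(v_1,v_2,v_3)=\Delta_{124}\Delta_{356}-\Delta_{123}\Delta_{456},
\]
and by Lemma~\ref{lem:eval} this is the coefficient of $\det$ in ${*(v_5,v_6)}\wedge{*(v_1,v_2)}\wedge{*(v_3,v_4)}$. A cyclic permutation of three $1$-forms does not change their wedge, so the cluster variable $z$ of Example~\ref{ex:36} is $\det(v_1\times v_2,v_3\times v_4,v_5\times v_6)=\pm W(12,34,56,\emptyset)$.
\end{example}

In \eqref{eq:expand} the list $v_V$ is a spectator, and we remove it. For a finite ordered index set $Z$ let $\mathcal{A}_{m,Z}$ be the ring of $m\times m$ minors of an $m\times|Z|$ matrix with columns indexed by $Z$; the order-preserving bijection identifies it with $\mathcal{A}_{m,|Z|}$.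

\begin{lemma}\label{lem:phi}
Let $V\subseteq[n]$, $|V|=d<k$, $\ell=k-d$. There is an injective ring homomorphism
\[
\varphi_V\colon\mathcal{A}_{\ell,[n]\setminus V}\to\mathcal{A}_{k,n},\qquad \Delta_C\mapsto\det(v_V,v_C).
\]
\end{lemma}

\begin{proof}
Where $v_V$ is independent, the numbers $\det(v_V,v_C)$ are the $\ell\times\ell$ minors of the images of the $v_i$ in $E/\langle v_V\rangle$ with respect to the volume form $*(v_V)$. So every polynomial relation among the $\Delta_C$ holds for them on a dense set of matrices, hence everywhere, and $\varphi_V$ is well defined. For injectivity take $v_V=(e_1,\dots,e_d)$ and the other columns arbitrary in $\langle e_{d+1},\dots,e_k\rangle\cong\mathbb{C}^\ell$: on such matrices $\varphi_V(F)$ takes the values of $F$.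
\end{proof}

Let $W(R,S,T)=\sum\mathrm{sgn}(S_1,S_2)\det(v_R,v_{S_1})\det(v_T,v_{S_2})$ be the web function with $V=\emptyset$ for vectors in $\mathbb{C}^\ell$. By \eqref{eq:expand},
\begin{equation}\label{eq:reduce}
W(R,S,T,V)=\pm\varphi_V\bigl(W(R,S,T)\bigr).
\end{equation}
The function remembers the partition of $U$ through its vanishing.

\begin{lemma}\label{lem:vanish}
Let $R,S,T$ be pairwise disjoint with $a+b+c=2\ell$ and $a,b,c<\ell$. For $i\ne j$ in $U$, the restriction of $W(R,S,T)$ to the subspace $v_i=v_j$ is zero if and only if $i$ and $j$ lie in the same one of $R,S,T$. In particular $W(R,S,T)\ne0$.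
\end{lemma}

\begin{proof}
If $i,j$ lie in the same part, one of the forms $*(v_R),*(v_S),*(v_T)$ vanishes on $v_i=v_j$, and so does their wedge. For the converse we evaluate at basis vectors. Split the basis of $\mathbb{C}^\ell$ into
\[
G_1=\{e_1,\dots,e_{\ell-a}\},\qquad G_2=\{e_{\ell-a+1},\dots,e_b\},\qquad G_3=\{e_{b+1},\dots,e_\ell\},
\]
of sizes $\ell-a$, $\ell-c$, $\ell-b$; here the strict inequalities are used, since they make all three sets nonempty. Let the vectors indexed by $R$, $S$, $T$ be given by bijections $R\to G_2\cup G_3$, $S\to G_1\cup G_2$, $T\to G_1\cup G_3$; the sizes are $a,b,c$ as required. Then $\det(v_R,v_{S_1})\ne0$ only if $S_1$ is the preimage of $G_1$, and for this $S_1$ both determinants are $\pm1$. So $W(R,S,T)=\pm1$ at this point. Any two of the three target sets share a basis vector and the bijections are arbitrary, so given $i,j$ in different parts we can arrange $v_i=v_j$.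
\end{proof}

\begin{corollary}\label{cor:distinct}
Web functions of distinct data are nonzero and not proportional.
\end{corollary}

\begin{proof}
They are nonzero by \eqref{eq:reduce} and Lemmas~\ref{lem:phi} and~\ref{lem:vanish}. By \eqref{eq:expand} the degree of $W(R,S,T,V)$ in $v_i$ is $2$ for $i\in V$, $1$ for $i\in U$ and $0$ otherwise, so proportional web functions have the same $U$ and $V$. Since $\varphi_V$ is injective, the corresponding functions $W(R,S,T)$ are proportional, and Lemma~\ref{lem:vanish} recovers the partition $\{R,S,T\}$ of $U$.
\end{proof}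

\section{The cluster structure of $\mathcal{A}_{k,n}$}\label{sec:cluster}

\subsection{Seeds and mutation}

A \emph{seed} in a field $F\supseteq\mathbb{C}$ consists of a finite family $(z_p)$ of algebraically independent generators of $F$, whose indices are divided into \emph{mutable} and \emph{frozen} ones, and an integer matrix $(b_{pq})$, with $p$ arbitrary and $q$ mutable, whose \emph{mutable part} (both indices mutable) is skew-symmetric. The matrix is often drawn as a quiver with $b_{pq}$ arrows from $p$ to $q$. \emph{Mutation} at a mutable index $q$ replaces $z_q$ by the element $z_q^{\mathrm{new}}$ defined by the exchange relation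
\begin{equation}\label{eq:exchange}
z_q\,z_q^{\mathrm{new}}=\prod_{b_{pq}>0}z_p^{\,b_{pq}}+\prod_{b_{pq}<0}z_p^{-b_{pq}}=\mu_q\,(1+\hat y_q),\qquad \mu_q=\prod_{b_{pq}<0}z_p^{-b_{pq}},\quad \hat y_q=\prod_p z_p^{\,b_{pq}},
\end{equation}
and replaces $b_{pr}$ by $-b_{pr}$ if $q\in\{p,r\}$ and by $b_{pr}+[b_{pq}]_+[b_{qr}]_+-[-b_{pq}]_+[-b_{qr}]_+$ otherwise, where $[m]_+=\max(m,0)$. The cluster variables are the elements with mutable index in all seeds obtained from an initial seed by iterated mutation. The Laurent monomial $\hat y_q$ determines the column $(b_{pq})_p$. Under mutation at $q$ \cite[Prop.~3.9]{FZ},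
\begin{equation}\label{eq:ymut}
\hat y_q^{\mathrm{new}}=\hat y_q^{-1},\qquad \hat y_r^{\mathrm{new}}=\hat y_r\,\hat y_q^{\,[b_{qr}]_+}(1+\hat y_q)^{-b_{qr}}\quad(r\ne q\text{ mutable}),
\end{equation}
and the exponents depend only on the mutable part of the matrix. Replacing $(b_{pq})$ by $(-b_{pq})$, that is, reversing all arrows, inverts every $\hat y_q$, leaves the exchange relations unchanged and commutes with mutation; it does not change the cluster variables.

\subsection{Facts about the Grassmannian}

Extend the columns to all integer indices by $v_{i+n}=(-1)^{k-1}v_i$. The sign is chosen so that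
\begin{equation}\label{eq:lift}
\det(v_{i_1},\dots,v_{i_k})=\Delta_I\quad\text{for every lift } i_1<\dots<i_k<i_1+n \text{ of } I\subseteq\mathbb{Z}/n .
\end{equation}
Indeed, if the last $m$ indices have wrapped around, moving these vectors to the front costs $(-1)^{m(k-m)}$, their signs give $(-1)^{m(k-1)}$, and $m(k-m)+m(k-1)\equiv m(m+1)$ is even. Intervals of indices are read modulo $n$. Let $f_i=\det(v_i,\dots,v_{i+k-1})$ for $i\in\mathbb{Z}/n$. For $0\le h\le k$ and $0\le w\le n-k$ put
\[
I(h,w)=[1,k-h]\cup[k-h+w+1,\,k+w],\qquad \Delta(h,w)=\Delta_{I(h,w)},
\]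
so that $\Delta(0,w)=\Delta(h,0)=f_1$, $\Delta(k,w)=f_{w+1}$ and $\Delta(h,n-k)=f_{n-h+1}$.

\begin{itemize}
\item[(C1)] \cite{Scott,RW} The ring $\mathcal{A}_{k,n}$ is a cluster algebra with non-inverted frozen variables $f_1,\dots,f_n$: it is generated by the cluster variables and the frozen variables. The distinct elements $\Delta(h,w)$ form a seed $\Sigma$ in the fraction field, the \emph{rectangles seed}. Its mutable elements are those with $1\le h\le k-1$ and $1\le w\le n-k-1$, and
\begin{equation}\label{eq:yhat}
\hat y_{h,w}=\frac{\Delta(h-1,w)\,\Delta(h,w-1)\,\Delta(h+1,w+1)}{\Delta(h-1,w-1)\,\Delta(h+1,w)\,\Delta(h,w+1)},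
\end{equation}
where equal factors $f_1$ in numerator and denominator cancel.
\item[(C2)] For every $\sigma$ in the dihedral group of $\mathbb{Z}/n$ there is a ring automorphism $\sigma^*\colon\Delta_I\mapsto\Delta_{\sigma I}$. It sends seeds to seeds, up to reversing all arrows.
\item[(C3)] \cite{Scott} Every non-frozen $\Delta_I$ is a cluster variable.
\item[(C4)] $\mathcal{A}_{k,n}$ is a unique factorization domain, being the ring of invariants of a connected semisimple group in a polynomial ring. It is a graded domain with degree zero part $\mathbb{C}$, so nonzero elements of degree $1$ are irreducible, hence prime. In particular $f_1,\dots,f_n$ are pairwise non-associate primes.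
\end{itemize}

For $k=2$, $n=4$, formula \eqref{eq:yhat} gives $\hat y_{1,1}=\Delta_{12}\Delta_{34}/\Delta_{14}\Delta_{23}$ at $\Delta(1,1)=\Delta_{13}$, and the exchange relation is the Pl\"ucker relation $\Delta_{13}\Delta_{24}=\Delta_{12}\Delta_{34}+\Delta_{14}\Delta_{23}$.

\begin{proof}[Proof of \textup{(C2)}]
The substitution $v_i\mapsto v_{i+1}$ sends $\Delta_I$ to $\Delta_{I+1}$ by \eqref{eq:lift}. The substitution $v_i\mapsto v_{n+1-i}$ $(1\le i\le n)$ sends $\Delta_I$ to $(-1)^{\binom k2}\Delta_{n+1-I}$, and we compose it with the automorphism acting by $(-1)^{\binom k2 r}$ in degree $r$. These two generate all $\sigma^*$.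

An automorphism commutes with mutation, so it suffices to show that one seed goes to a seed. We use the seeds of \cite{Scott} given by Postnikov arrangements. Such an arrangement consists of $n$ oriented strands in a disc with boundary points $1,\dots,n$ in clockwise order, the strands running $i\to i+k$ and crossing transversally in pairs, subject to two conditions. First, call a crossing on a strand of \emph{type} right-to-left or left-to-right according to how the other strand crosses it; along each strand the types alternate, the first crossing being of one fixed type and the last of the other. Second, two strands that cross twice form an oriented lens. A region whose boundary arcs alternate in direction is labeled by the set of starting points of the strands that have it on their left. At each crossing two alternating regions meet, and an arrow between them is read off from the directions of the two strands. The Pl\"ucker coordinates of the labels, with these arrows, form a seed, and all these seeds belong to the cluster structure of (C1).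

Rotating an arrangement rotates the labels, which proves the claim for rotations. Now mirror an arrangement by a reflection $\rho$ and reverse all strands. Mirroring interchanges the two types of crossings along a strand. Reversing all strands keeps the type of each crossing, because the direction of the other strand and the meaning of left and right both change, and it reverses the order of the crossings. So alternation is preserved, and so are the types of the first and the last crossing. An oriented lens stays an oriented lens. The strand $i\to i+k$ is mirrored to $\rho(i)\to\rho(i)-k$ and reversed to $\rho(i)-k\to\rho(i)$, which is of the form $j\to j+k$. So the result is again an arrangement. Each of the two operations interchanges left and right, so a region to the left of a strand stays to its left, and a region labeled $I$ becomes a region labeled $\rho(I)-k$. Mirroring carries arrows to arrows, and reversing the strands reverses them all. Thus the reflection $i\mapsto\rho(i)-k$ sends a seed to a seed up to reversal, and composing with rotations gives all reflections.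
\end{proof}

The six positions in \eqref{eq:yhat} have a symmetry that we use twice.

\begin{lemma}\label{lem:cancel}
Let $\phi(h,w)=\phi_1(h)\,\phi_2(w)\,\phi_3(w-h)$ with values in an abelian group. Then
\[
\phi(h-1,w)\,\phi(h,w-1)\,\phi(h+1,w+1)=\phi(h-1,w-1)\,\phi(h+1,w)\,\phi(h,w+1).
\]
\end{lemma}

\begin{proof}
On each side the first coordinate takes the values $h-1,h,h+1$, the second takes the values $w-1,w,w+1$, and their difference takes the values $w-h-1,w-h,w-h+1$, each once.
\end{proof}

\subsection{Three properties of cluster variables}

An element is \emph{multihomogeneous} if it is homogeneous in each column $v_i$, that is, an eigenvector of the torus $(\mathbb{C}^*)^n$ that rescales the columns.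

\begin{lemma}\label{lem:three}
Let $z$ be a cluster variable of $\mathcal{A}_{k,n}$.
\begin{enumerate}
\item[(a)] $z>0$ at every real matrix with all $\Delta_I>0$. Such matrices exist, so $-z$ is not a cluster variable.
\item[(b)] $z$ is multihomogeneous.
\item[(c)] No frozen variable divides $z$ in $\mathcal{A}_{k,n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each part is proved by induction on the number of mutations starting from $\Sigma$.

(a) The elements of $\Sigma$ are Pl\"ucker coordinates, and \eqref{eq:exchange} expresses $z_q^{\mathrm{new}}$ as a positive number divided by a positive number. For existence take $v_i=(1,\lambda_i,\dots,\lambda_i^{k-1})$ with real $\lambda_1<\dots<\lambda_n$; the minors are positive Vandermonde determinants.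

(b) We show that in every seed the $z_p$ are torus eigenvectors and the $\hat y_q$ are torus invariant. The multidegree of $\Delta(h,w)$ is the indicator function
\[
\mathbf{1}_{I(h,w)}=\mathbf{1}_{[1,k-h]}+\mathbf{1}_{[1,k+w]}-\mathbf{1}_{[1,k+w-h]}\in\mathbb{Z}^n,
\]
a sum of functions of $h$, of $w$ and of $w-h$. By Lemma~\ref{lem:cancel}, $\hat y_{h,w}$ has multidegree $0$. Invariance of the $\hat y$'s passes through \eqref{eq:ymut}, and $z_q^{\mathrm{new}}=\mu_q(1+\hat y_q)/z_q$ is an eigenvector.

(c) Let $f$ be frozen. The fraction field is the field of rational functions in the elements of $\Sigma$, one of which is $f$. Let $\mathrm{ord}_f$ be the $f$-adic valuation; its residue field is the field of rational functions in the other elements of $\Sigma$. Call an element of the residue field \emph{subtraction-free} if it is a quotient of two nonzero polynomials with nonnegative real coefficients; such elements are nonzero and closed under sums, products and quotients. We claim that every element of every seed other than $f$ has $\mathrm{ord}_f=0$ and subtraction-free residue. This holds for $\Sigma$. In an exchange relation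 \eqref{eq:exchange} the two monomials have no variable in common, so $f$ occurs in at most one. A monomial without $f$ has subtraction-free residue, and a monomial containing $f$ has residue $0$. Hence the sum has $\mathrm{ord}_f=0$ and subtraction-free residue, and so does $z_q^{\mathrm{new}}$. By (C1) the ring is generated by cluster and frozen variables, so $\mathrm{ord}_f\ge0$ on $\mathcal{A}_{k,n}$; this is where it matters that frozen variables are not inverted. If $z=fG$ with $G\in\mathcal{A}_{k,n}$, then $\mathrm{ord}_f(z)\ge1$, contrary to the claim.
\end{proof}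

\subsection{Inserting an index}

There are two ways to pass from $n-1$ to $n$ columns: add a column that is not used, or add a column that appears in every determinant. Both respect cluster variables, because in both cases the smaller rectangles seed sits inside the larger one.

\begin{lemma}\label{lem:insert}
Let $j\in[n]$.
\begin{enumerate}
\item[(a)] If $2\le k<n-1$, the inclusion $\mathcal{A}_{k,[n]\setminus j}\subseteq\mathcal{A}_{k,n}$ maps cluster variables to cluster variables.
\item[(b)] If $3\le k<n$, the map $\varphi_{\{j\}}\colon\mathcal{A}_{k-1,[n]\setminus j}\to\mathcal{A}_{k,n}$ maps each cluster variable to $\pm$ a cluster variable.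
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{A general principle.} Let $\theta\colon\mathcal{A}'\to\mathcal{A}$ be an injective homomorphism between two of our rings, extended to fraction fields. Suppose that $\theta$ maps the elements of a seed $\Sigma'$ to elements of a seed $\Sigma$, mutable ones to mutable ones, and that $\theta(\hat y'_q)=\hat y_q$ for $q$ mutable in $\Sigma'$, where we regard the index set of $\Sigma'$ as part of that of $\Sigma$. Comparing exponents, $b_{pq}=b'_{pq}$ for $p$ in $\Sigma'$ and $b_{pq}=0$ for $p$ outside $\Sigma'$. Mutate both seeds at such a $q$. The exchange relations correspond under $\theta$, so $\theta(z_q'^{\,\mathrm{new}})=z_q^{\mathrm{new}}$. For $r$ mutable in $\Sigma'$, the new entry $b_{pr}$ is computed from $b_{pr},b_{pq},b_{qr}$. It therefore equals the new $b'_{pr}$ if $p$ is in $\Sigma'$, and it is $0$ if $p$ is outside, since then $b_{pr}=b_{pq}=0$. So the hypotheses persist, and $\theta$ maps cluster variables to cluster variables.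

\emph{The cases $j=n$ in \textup{(a)} and $j=1$ in \textup{(b)}.} In (a) the rectangles seed of $\mathcal{A}_{k,n-1}$ consists of the $\Delta(h,w)$ with $w\le n-k-1$, with the same index sets $I(h,w)$. In (b) the index set of $(h,w)$ for $\mathcal{A}_{k-1,n-1}$ is $[1,k-1-h]\cup[k-h+w,k-1+w]$; shifting it by $1$ to lie in $[2,n]$ and adjoining $1$ gives $I(h,w)$. As $\varphi_{\{1\}}(\Delta_C)=\Delta_{C\cup1}$, the small seed goes to the $\Delta(h,w)$ with $h\le k-1$. In both cases a mutable position of the small seed is mutable in $\Sigma$, and $\hat y_{h,w}$ is given by the same formula \eqref{eq:yhat}. The principle applies.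

\emph{General $j$.} In (a), the rotation $i\mapsto i+j$ of $\mathbb{Z}/n$ maps $[n-1]$ onto $[n]\setminus j$ preserving the cyclic order, so it differs from the order-preserving bijection by a rotation of the small index set. Hence the inclusion for $j$ is the inclusion for $n$ composed with rotation automorphisms of the small and the large ring, and (C2) applies. In (b) the same argument shows that $\Delta_C\mapsto\Delta_{C\cup j}$ is a homomorphism mapping cluster variables to cluster variables. Now $\varphi_{\{j\}}(\Delta_C)=(-1)^{\#\{i\in C:\,i<j\}}\Delta_{C\cup j}$, so $\varphi_{\{j\}}$ is this homomorphism preceded by the substitution $v_i\mapsto-v_i$ for $i<j$. By Lemma~\ref{lem:three}(b) the substitution multiplies each cluster variable by a sign.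
\end{proof}

\section{The twist: tripod webs are cluster variables}\label{sec:twist}

We need a source of cluster variables of rank $2$ that is independent of mutation sequences. Formula \eqref{eq:wedge} suggests one: $W$ is a determinant of covectors, so it should be a Pl\"ucker coordinate of a configuration in $E^*$. Define
\[
v'_i={*(v_{i+1},\dots,v_{i+k-1})}\in E^*\qquad(i\in\mathbb{Z}).
\]
Then $v'_{i+n}=(-1)^{(k-1)^2}v'_i=(-1)^{k-1}v'_i$, the same sign rule as for the $v_i$. Let $\Delta_I(v')$ be the minors of the matrix with columns $v'_1,\dots,v'_n$ in the dual basis, so that $v'_{i_1}\wedge\dots\wedge v'_{i_k}=\Delta_I(v')\det$ for every lift of $I$ as in \eqref{eq:lift}. The map $v\mapsto v'$ is polynomial and $SL_k$-equivariant, so $\Delta_I(v')$ is an invariant polynomial, and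
\[
\tau\colon\mathcal{A}_{k,n}\to\mathcal{A}_{k,n},\qquad \Delta_I\mapsto\Delta_I(v'),
\]
is a ring endomorphism, a Marsh--Scott twist.

\begin{example}\label{ex:36twist}
For $k=3$, $n=6$ we have $v'_2={*(v_3,v_4)}$, $v'_4={*(v_5,v_6)}$ and $v'_6={*(v_1,v_2)}$. So $\tau(\Delta_{246})$ is the cluster variable $z$ of Examples~\ref{ex:36} and~\ref{ex:36wedge}: the twist turns a Pl\"ucker coordinate whose index set has three blocks into a tripod web.
\end{example}

In general the wedge of consecutive $v'_i$ collapses to a single form $*(\cdot)$.

\begin{lemma}\label{lem:block}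
For $1\le s\le k$ and $i\in\mathbb{Z}$,
\[
v'_i\wedge v'_{i+1}\wedge\dots\wedge v'_{i+s-1}=f_{i+1}\cdots f_{i+s-1}\cdot{*(v_{i+s},\dots,v_{i+k-1})}.
\]
In words, the list on the right consists of the $k-s$ vectors that follow the block $[i,i+s-1]$. In particular $\tau(f_i)=f_{i+1}\cdots f_{i+k-1}$.
\end{lemma}

\begin{proof}
We prove the identity for an arbitrary sequence of vectors, with $f_j=\det(v_j,\dots,v_{j+k-1})$. It is polynomial, so we may assume that $v_{i+1},\dots,v_{i+k+s-1}$ are generic. For $0\le r<s$ the list defining $v'_{i+r}$ contains the $k-s$ independent vectors $v_{i+s},\dots,v_{i+k-1}$, so $v'_{i+r}$ lies in their annihilator, of dimension $s$. Both sides lie in the $s$-th exterior power of this annihilator, which is a line, and it suffices to compare them on one list on which the right side is nonzero. Take $(v_{i+k},\dots,v_{i+k+s-1})$. The left side gives the determinant of the matrix $v'_{i+r}(v_{i+k-1+q})$, $0\le r\le s-1$, $1\le q\le s$. The entry vanishes for $q\le r$, since then $v_{i+k-1+q}$ is among $v_{i+r+1},\dots,v_{i+r+k-1}$, and it equals $f_{i+r+1}$ for $q=r+1$. The matrix is triangular with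 determinant $f_{i+1}\cdots f_{i+s}$. The right side gives $f_{i+1}\cdots f_{i+s-1}\cdot f_{i+s}$, the same nonzero value. For $s=k$ the list is empty and $*(\emptyset)=\det$.
\end{proof}

The index sets of the rectangles seed have two blocks, so the twist sends them to Pl\"ucker coordinates times frozen variables. To see that the frozen factors are harmless we write them in a form to which Lemma~\ref{lem:cancel} applies. A \emph{frozen Laurent monomial} is a product $\prod f_i^{m_i}$ with $m_i\in\mathbb{Z}$. Let $\Phi(x)$, $x\in\mathbb{Z}$, be frozen Laurent monomials with $\Phi(x)/\Phi(x-1)=f_x$.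

\begin{lemma}\label{lem:twistrect}
Let $J(h,w)=[k-h+1,k]\cup[k+w+1,\,2k-h+w]$. For all $0\le h\le k$ and $0\le w\le n-k$,
\[
\tau(\Delta(h,w))=g(h,w)\,\Delta_{J(h,w)},\qquad g(h,w)=\frac{\Phi(k-h)\,\Phi(k+w)}{\Phi(1)\,\Phi(k-h+w+1)} .
\]
\end{lemma}

\begin{proof}
Let $1\le h\le k-1$. The blocks $[1,k-h]$ and $[k-h+w+1,k+w]$ of $I(h,w)$ have sizes $k-h$ and $h$. By Lemma~\ref{lem:block} the wedge of the $v'_i$, $i\in I(h,w)$, equals
\[
f_2\cdots f_{k-h}\cdot f_{k-h+w+2}\cdots f_{k+w}\cdot{*(A_1)}\wedge{*(A_2)},
\]
with $A_1=(v_{k-h+1},\dots,v_k)$ and $A_2=(v_{k+w+1},\dots,v_{2k-h+w})$. The prefactor is $g(h,w)$. By Lemma~\ref{lem:eval}, ${*(A_1)}\wedge{*(A_2)}=\det(A_1,A_2)\det$. The indices of $(A_1,A_2)$ increase, and $2k-h+w<k-h+1+n$ because $w\le n-k$; so $\det(A_1,A_2)=\Delta_{J(h,w)}$ by \eqref{eq:lift}. For $h=0$ we have $\tau(f_1)=f_2\cdots f_k$, $g=f_2\cdots f_k/f_{k+w+1}$ and $\Delta_{J(0,w)}=f_{k+w+1}$. For $h=k$ we have $\tau(f_{w+1})=f_{w+2}\cdots f_{w+k}$, $g=f_1^{-1}f_{w+2}\cdots f_{w+k}$ and $\Delta_{J(k,w)}=f_1$.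
\end{proof}

One point needs care in what follows: $\tau$ need not be injective, so it cannot simply be extended to the fraction field. For $k=3$, $n=6$, Lemma~\ref{lem:block} gives $\tau(f_1f_3f_5)=f_1f_2\cdots f_6=\tau(f_2f_4f_6)$. We therefore extend $\tau$ only to the local ring
\[
\mathcal{A}_\tau=\{G/H: G,H\in\mathcal{A}_{k,n},\ \tau(H)\ne0\}
\]
at the prime ideal $\ker\tau$, by $\tau(G/H)=\tau(G)/\tau(H)$. An element of $\mathcal{A}_\tau$ is a unit if and only if its image under $\tau$ is nonzero.

\begin{proposition}\label{prop:quasi}
The twist $\tau$ sends every cluster variable to a frozen Laurent monomial times a cluster variable.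
\end{proposition}

\begin{proof}
We follow Fraser's quasi-homomorphism argument. For two seeds $(z_p,b_{pq})$ and $(z'_p,b'_{pq})$ of $\mathcal{A}_{k,n}$ with the same mutable indices consider the property
\begin{itemize}
\item[$(\ast)$] for each mutable $q$, $\tau(z_q)$ is a frozen Laurent monomial times $z'_q$, and $\tau(\hat y_q)=\hat y'_q$; the mutable parts of $(b_{pq})$ and $(b'_{pq})$ are equal.
\end{itemize}
The second condition makes sense: $\tau(f_i)$ is a frozen monomial, so by the first condition all $z_p$ are units of $\mathcal{A}_\tau$, and so are the $\hat y_q$.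

\emph{An initial pair.} The function $g$ is a product of functions of $h$, of $w$ and of $w-h$, so by Lemmas~\ref{lem:cancel} and~\ref{lem:twistrect}, $\tau(\hat y_{h,w})$ is the ratio \eqref{eq:yhat} with each $\Delta(h',w')$ replaced by $\Delta_{J(h',w')}$. We identify the sets $J$ as a reflected rectangles seed. For $\rho(i)=k+1-i$,
\[
\rho(J(h,w))=[1,h]\cup[n-k-w+h+1,\,n-w]=I(k-h,\,n-k-w),
\]
so $\Delta_{J(h,w)}=\rho^*\Delta(k-h,n-k-w)$ for all $(h,w)$ in range. The substitution $(h,w)\mapsto(k-h,n-k-w)$ preserves the set of mutable positions and negates the offsets $(-1,0),(0,-1),(1,1)$ of the numerator of \eqref{eq:yhat}, turning them into the offsets of the denominator. Therefore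
\[
\tau(\hat y_{h,w})=\rho^*(\hat y_{k-h,\,n-k-w})^{-1}.
\]
By (C2), $\rho^*\Sigma$ is a seed up to reversal of arrows. Index its mutable elements by $z'_{h,w}=\Delta_{J(h,w)}$ and orient it so that $\hat y'_{h,w}=\rho^*(\hat y_{k-h,n-k-w})^{-1}$. Then $\hat y'_{h,w}$ is given in the $\Delta_{J(h',w')}$ by the same expression as $\hat y_{h,w}$ in the $\Delta(h',w')$, and in both seeds the non-mutable positions $(h',w')$ carry frozen variables. So the exponents of mutable elements agree, and $(\ast)$ holds for $\Sigma$ and this seed.

\emph{Mutation preserves $(\ast)$.} Mutate both seeds at $q$. Since the mutable parts of the matrices agree, $\tau(\mu_q)$ and $\mu'_q$ are both frozen Laurent monomials times $\prod (z'_p)^{-b_{pq}}$, the product over mutable $p$ with $b_{pq}<0$. Applying $\tau$ to \eqref{eq:exchange} gives $\tau(z_q)\,\tau(z_q^{\mathrm{new}})=\tau(\mu_q)(1+\hat y'_q)$; comparing with $z'_q\,z_q'^{\,\mathrm{new}}=\mu'_q(1+\hat y'_q)$, we see that $\tau(z_q^{\mathrm{new}})$ is a frozen Laurent monomial times $z_q'^{\,\mathrm{new}}$. Next, $\tau(1+\hat y_q)=1+\hat y'_q=z'_qz_q'^{\,\mathrm{new}}/\mu'_q\ne0$, so $1+\hat y_q$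 is a unit of $\mathcal{A}_\tau$. We may thus apply $\tau$ to \eqref{eq:ymut} factor by factor; the exponents are the same for both seeds, so $\tau(\hat y_r^{\mathrm{new}})=\hat y_r'^{\,\mathrm{new}}$. The mutable parts of the matrices mutate by the same rule. Every cluster variable occurs in a seed obtained from $\Sigma$ by mutations, and the proposition follows.
\end{proof}

\begin{proposition}\label{prop:lower}
Every $W(R,S,T,V)\in\mathcal{W}$ is $\pm$ a cluster variable of rank $2$.
\end{proposition}

\begin{proof}
\emph{Reduction.} Name the parts so that $(R,S,T)$ is cyclically separated; then $R,S,T$ are consecutive cyclic intervals of $U$. The function $W(R,S,T)$ lies in $\mathcal{A}_{\ell,U}$ with $\ell\ge3$ and $|U|=2\ell$. By \eqref{eq:expand}, $\pm W(R,S,T,V)$ is obtained from it by applying maps $\varphi_{\{j\}}$ for the elements $j\in V$ one at a time, and then the inclusions that add the unused indices of $[n]$. By Lemma~\ref{lem:insert}, whose hypotheses hold because $\ell\ge3$ and $|U\cup V|=k+\ell>k$, it suffices to treat $W(R,S,T)\in\mathcal{A}_{\ell,U}$. Rename $\ell$ as $k$, so that $n=2k$. Rotation is the substitution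 $v_i\mapsto v_{i+1}$; it preserves cluster variables by (C2) and permutes web functions up to sign by \eqref{eq:wedge}. So we may assume
\[
R=[1,a],\quad S=[a+1,a+b],\quad T=[a+b+1,2k],\qquad a,b,c<k .
\]
From $a+b+c=2k$ we get $a+b,\ b+c,\ c+a>k$.

\emph{A Pl\"ucker coordinate whose twist is $W$.} We want three blocks whose followers in Lemma~\ref{lem:block} are $S$, $T$, $R$. Let $I_R,I_S,I_T$ consist of the last $k-b$ elements of $R$, the last $k-c$ elements of $S$ and the last $k-a$ elements of $T$. They are nonempty because $a,b,c<k$, and proper subintervals because $k-b<a$, $k-c<b$, $k-a<c$. The union $I$ has $3k-2k=k$ elements in three blocks separated by nonempty gaps, so it is not a cyclic interval, and $\Delta_I$ is a cluster variable by (C3). The block $I_R$ has size $k-b$ and is followed by the $b$ indices of $S$; $I_S$ has size $k-c$ and is followed by the $c$ indices of $T$; $I_T$ has size $k-a$ and is followed by $2k+1,\dots,2k+a$, which give the vectors $\pm v_R$. This is where cyclic separation is used. By Lemma~\ref{lem:block} and \eqref{eq:wedge},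
\[
\tau(\Delta_I)\det=\pm(\text{frozen monomial})\cdot{*(v_S)}\wedge{*(v_T)}\wedge{*(v_R)}=\pm(\text{frozen monomial})\cdot W\det .
\]
By Proposition~\ref{prop:quasi}, $\nu W=\pm\mu z$ with $z$ a cluster variable and $\mu,\nu$ monomials in the frozen variables without common variable.

\emph{Removing the frozen factors.} If a frozen $f$ divides $\nu$, then $f$ divides $\mu z$ but not $\mu$, so $f\mid z$ by (C4), contradicting Lemma~\ref{lem:three}(c). Hence $\nu=1$. Suppose a frozen $f=\Delta_D$ divides $\mu$. Then $W=\Delta_DG$ with $G\ne0$ of degree $1$. Since $W$ has degree $1$ in each $v_i$, the quotient $G$ is multihomogeneous of multidegree $\mathbf{1}_{[2k]\setminus D}$. The degree $1$ part of the ring is spanned by the $\Delta_C$, whose multidegrees are distinct, so $G$ is a scalar multiple of $\Delta_{[2k]\setminus D}$. Choose one index from each of $R,S,T$. Two of them, say $i$ and $j$, lie both in $D$ or both in its complement, so $W$ vanishes on $v_i=v_j$. This contradicts Lemma~\ref{lem:vanish}. Hence $\mu=1$ and $W=\pm z$, and $z$ has degree $2$.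
\end{proof}

\section{Rank two modules as closed walks}\label{sec:walks}

\subsection{Lattice chains}

All maps $y_i$ of a module $M\in\mathrm{CM}(B)$ are injective, so they can be used to place all $M_i$ inside one vector space. Note first that, given $xy=yx=t$, the relation $x^k=y^{n-k}$ is equivalent to $y^n=t^k$ on any $O$-free module: multiply by $y^k$, using $y^kx^k=t^k$, or cancel the injective map $y^k$.

\begin{lemma}\label{lem:chain}
Modules of rank $r$ in $\mathrm{CM}(B)$ are the same as chains of lattices $(\Lambda_i)_{i\in\mathbb{Z}}$ in $K^r$ with
\begin{equation}\label{eq:chain}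
t\Lambda_{i-1}\subseteq\Lambda_i\subseteq\Lambda_{i-1},\qquad \Lambda_{i+n}=t^k\Lambda_i ,
\end{equation}
where $y_i$ is the inclusion, $x_i$ is multiplication by $t$, and $\Lambda_i$ is identified with $\Lambda_{i+n}$ by $t^k$. Moreover $\mathrm{Hom}_B(M,M')$ is the set of $K$-linear maps $g$ with $g\Lambda_i\subseteq\Lambda'_i$ for all $i$.
\end{lemma}

\begin{proof}
Given $M$, put $Y_i=y_1\cdots y_i\colon M_i\to M_0$ and $\Lambda_i=Y_i(M_i)\subseteq K\otimes M_0\cong K^r$ for $0\le i\le n$. From $Y_{i-1}y_i=Y_i$ and $Y_ix_i=Y_{i-1}y_ix_i=tY_{i-1}$ we see that $y_i$ becomes the inclusion $\Lambda_i\subseteq\Lambda_{i-1}$ and $x_i$ becomes multiplication by $t$ from $\Lambda_{i-1}$ to $\Lambda_i$. As $Y_n=y^n=t^k$, we have $\Lambda_n=t^k\Lambda_0$, and we extend the chain periodically. Conversely, for a chain \eqref{eq:chain} the relations $xy=yx=t$ hold; $x^k\colon\Lambda_i\to\Lambda_{i+k}$ is multiplication by $t^k$, and so is the inclusion $y^{n-k}\colon\Lambda_i\to\Lambda_{i+k-n}$ followed by the identification with $\Lambda_{i+k}$. A homomorphism $(g_i)$ satisfies $Y'_ig_i=g_0Y_i$, so each $g_i$ is the restriction of $g=K\otimes g_0$;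 conversely any $g$ as stated commutes with inclusions and with $t$.
\end{proof}

In rank $1$ a chain is $\Lambda_i=t^{a_i}O$ with $a_i-a_{i-1}\in\{0,1\}$ and $a_{i+n}=a_i+k$. Up to isomorphism it is determined by the $k$-subset $I=\{i\in[n]:a_i=a_{i-1}+1\}$; call this module $L_I$. So rank $1$ modules are indexed like Pl\"ucker coordinates. In rank $2$ the relative position of lattices matters, and the tree $\mathcal{T}$ records it. We use the following standard facts; $\langle e,f\rangle$ now denotes the $O$-span.

\begin{itemize}
\item[(T1)] $\mathcal{T}$ is a tree.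
\item[(T2)] The neighbors of $[\Lambda]$ correspond to the lines in $\Lambda/t\Lambda\cong\mathbb{C}^2$: each neighbor has a unique representative $\Lambda'$ with $t\Lambda\subsetneq\Lambda'\subsetneq\Lambda$, and the line is $\Lambda'/t\Lambda$. An element $g\in\mathrm{End}([\Lambda])$ lies in $\mathrm{End}([\Lambda'])$ if and only if its reduction modulo $t$ preserves this line.
\item[(T3)] By the elementary divisor theorem, for a lattice $\Lambda$ and a vertex $\xi$ there are a basis $e,f$ of $\Lambda$ and $m\ge0$ with $\xi=[\langle e,t^mf\rangle]$. The path from $[\Lambda]$ to $\xi$ is $[\langle e,t^jf\rangle]=[Oe+t^j\Lambda]$, $0\le j\le m$.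
\end{itemize}

Let $M=(\Lambda_i)$ have rank $2$, and put $s_i=\dim\Lambda_{i-1}/\Lambda_i\in\{0,1,2\}$,
\[
U=\{i\in[n]:s_i=1\},\qquad V=\{i\in[n]:s_i=2\}.
\]
Then $|U|+2|V|=\dim\Lambda_0/t^k\Lambda_0=2k$; write $|U|=2\ell$, so $|V|=k-\ell$. If $s_i=0$ then $\Lambda_i=\Lambda_{i-1}$, if $s_i=2$ then $\Lambda_i=t\Lambda_{i-1}$, and if $s_i=1$ then $[\Lambda_i]$ is adjacent to $[\Lambda_{i-1}]$. Deleting repetitions from $[\Lambda_0],\dots,[\Lambda_n]=[\Lambda_0]$ at the indices outside $U$ gives a closed walk of length $2\ell$ whose steps are labeled by the elements of $U$ in increasing order: the \emph{walk of $M$}.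

\begin{proposition}\label{prop:walks}
The assignment $M\mapsto(U,V,\text{orbit of the walk})$ is the bijection of Theorem~\ref{thm:B}\textup{(i)}.
\end{proposition}

\begin{proof}
Let $U,V$ and a closed walk be given, and choose a representative $\Lambda_0$ of the starting vertex. Define $\Lambda_i=\Lambda_{i-1}$ for $i\notin U\cup V$, $\Lambda_i=t\Lambda_{i-1}$ for $i\in V$, and for $i\in U$ let $\Lambda_i$ be the representative of the next vertex given by (T2). These choices are forced. Since the walk is closed, $\Lambda_n=t^m\Lambda_0$ for some $m$, and $2m=|U|+2|V|=2k$. So the triple comes from a chain, unique once $\Lambda_0$ is chosen. By Lemma~\ref{lem:chain}, $M\cong M'$ if and only if $g\Lambda_i=\Lambda'_i$ for some $g\in GL_2(K)$ and all $i$. Such a $g$ preserves $U,V$ and carries walk to walk. Conversely, if $U,V$ agree and $g$ carries walk to walk, rescale $g$ by a power of $t$ so that $g\Lambda_0=\Lambda'_0$; then $g\Lambda_i=\Lambda'_i$ by the uniqueness just shown.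
\end{proof}

\subsection{Self-extensions}

We describe $\mathrm{Ext}^1$ by cocycles and then compute its dimension as an index of lattices. Let $H=M_2(K)$, and for $1\le i\le n$ put
\[
Q_i=\mathrm{End}([\Lambda_i]),\qquad P_i=\{h\in H:\ h\Lambda_i\subseteq\Lambda_{i-1},\ th\Lambda_{i-1}\subseteq\Lambda_i\}.
\]
Since $\Lambda_n=t^k\Lambda_0$, we have $Q_0=Q_n$. By \eqref{eq:chain}, $Q_{i-1}$ and $Q_i$ are contained in $P_i$. Consider the exact sequence of $K$-vector spaces
\begin{equation}\label{eq:cech}
0\to H\xrightarrow{\ \mathrm{diag}\ }H^n\xrightarrow{\ \partial\ }H^n\xrightarrow{\ \mathrm{sum}\ }H\to0,\qquad \partial(g)_i=g_i-g_{i-1}\quad(g_0=g_n),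
\end{equation}
and let $Z=\operatorname{im}\partial=\ker(\mathrm{sum})$.

\begin{lemma}\label{lem:cocycle}
$\mathrm{Ext}^1_B(M,M)\cong\bigl(Z\cap\bigoplus_iP_i\bigr)\big/\partial\bigl(\bigoplus_iQ_i\bigr)$.
\end{lemma}

\begin{proof}
Let $0\to M\to\widetilde M\to M\to0$ be an extension. Each $M_i$ is free over $O$, so we can choose $O$-splittings $\widetilde M_i=\Lambda_i\oplus\Lambda_i$ for $0\le i\le n$, compatible with the identification of $\Lambda_0$ and $\Lambda_n$ by $t^k$. On $K^2\oplus K^2$,
\[
y_i=\begin{pmatrix}1&h_i\\0&1\end{pmatrix},\qquad x_i=ty_i^{-1}=\begin{pmatrix}t&-th_i\\0&t\end{pmatrix}\qquad(h_i\in H),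
\]
the form of $x_i$ being equivalent to $x_iy_i=y_ix_i=t$. These maps send $\widetilde M_i$ to $\widetilde M_{i-1}$ and $\widetilde M_{i-1}$ to $\widetilde M_i$ exactly when $h_i\in P_i$. The remaining relation is $y^n=t^k$. At the vertex $0$, the product $y_1\cdots y_n\colon\widetilde M_n\to\widetilde M_0$ has off-diagonal entry $\sum_ih_i$, and under the identification by $t^k$ the relation says that this product is the inclusion, that is, $\sum_ih_i=0$. At the vertex $j$, the map $y^n$ is conjugate over $K$ to $y^n$ at $0$ by $y_1\cdots y_j$, so nothing new is required. Thus extensions with splittings correspond to elements of $Z\cap\bigoplus P_i$. An equivalence between the extensions given by $(h_i)$ and $(h'_i)$ consists of matrices $\left(\begin{smallmatrix}1&g_i\\0&1\end{smallmatrix}\right)$ with $g_i\in Q_i$, $g_0=g_n$; commuting with $y_i$ means $h_i+g_{i-1}=g_i+h'_i$, that is, $h-h'=\partial(g)$, and commuting with $x_i=ty_i^{-1}$ follows. The vector space structure of $\mathrm{Ext}^1$ corresponds to that of the cocycles $(h_i)$.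
\end{proof}

For lattices $A,A'$ in a finite-dimensional $K$-space let $[A:A']=\dim A/(A\cap A')-\dim A'/(A\cap A')$. Then $[A:A']=\dim A/C-\dim A'/C$ for any lattice $C\subseteq A\cap A'$, so $[A:A'']=[A:A']+[A':A'']$. If $\pi$ is a surjection of $K$-spaces with kernel $H'$, then
\begin{equation}\label{eq:additive}
[A:A']=[A\cap H':A'\cap H']+[\pi A:\pi A'].
\end{equation}
Indeed, by the chain property we may assume $A'\subseteq A$, and then $0\to(A\cap H')/(A'\cap H')\to A/A'\to\pi A/\pi A'\to0$ is exact. We also use duality for the nondegenerate symmetric form $\mathrm{tr}(gh)$ on $H$. For a lattice $A\subseteq H$ put $A^\vee=\{h:\mathrm{tr}(hA)\subseteq O\}$. Then $A^{\vee\vee}=A$, $(A+A')^\vee=A^\vee\cap A'^\vee$, and $\dim A/A'=\dim A'^\vee/A^\vee$ for $A'\subseteq A$, as one sees from a basis adapted to both lattices and its dual basis. The lattice $M_2(O)$ is self-dual, the matrix units $E_{ij}$ and $E_{ji}$ being dual to each other, and each $\mathrm{End}(\xi)$ is conjugate to $M_2(O)$, hence self-dual. For a finite subtree $X$ and any $\xi_0\in X$ it follows that $A(X)^\vee=\sum_{\xi\in X}\mathrm{End}(\xi)$ and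
\begin{equation}\label{eq:dual}
\dim A(X)^\vee/A(X)=\dim A(X)^\vee/\mathrm{End}(\xi_0)+\dim\mathrm{End}(\xi_0)/A(X)=2\kappa(X).
\end{equation}
In particular $\kappa(X)$ does not depend on $\xi_0$.

\begin{proposition}\label{prop:ext}
If the walk of $M$ has length $2\ell$ and visits the subtree $X$, then $\mathrm{End}_B(M)=A(X)$ and $\dim\mathrm{Ext}^1_B(M,M)=2(\ell-\kappa(X))$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:chain}, $\mathrm{End}_B(M)=\bigcap_iQ_i=A(X)$. Fix a lattice $H_0\subseteq H$ for reference. Then $Z\cap H_0^n=\partial(H_0^n)$: if $h_i\in H_0$ have sum $0$, take $g_i=h_1+\dots+h_i$. Apply \eqref{eq:additive} to $\mathrm{sum}\colon H^n\to H$ and to $\partial\colon H^n\to Z$, whose kernel is the diagonal: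
\begin{align*}
\Bigl[Z\cap\bigoplus P_i: Z\cap H_0^n\Bigr]&=\sum_i[P_i:H_0]-\Bigl[\sum P_i:H_0\Bigr],\\
\Bigl[\partial\bigl(\bigoplus Q_i\bigr):\partial(H_0^n)\Bigr]&=\sum_i[Q_i:H_0]-\Bigl[\bigcap Q_i:H_0\Bigr].
\end{align*}
Subtracting and using Lemma~\ref{lem:cocycle},
\[
\dim\mathrm{Ext}^1_B(M,M)=\sum_i[P_i:Q_i]-\Bigl[\sum P_i:\bigcap Q_i\Bigr].
\]
If $s_i=0$, the first condition defining $P_i$ says $h\in Q_i$ and implies the second. If $s_i=2$, the second says $h\in Q_{i-1}=Q_i$ and implies the first. In both cases $P_i=Q_i=Q_{i-1}$. If $s_i=1$, choose a basis with $\Lambda_{i-1}=\langle e,f\rangle$, $\Lambda_i=\langle te,f\rangle$, and write $he=\alpha e+\gamma f$, $hf=\beta e+\delta f$. The condition $h\Lambda_i\subseteq\Lambda_{i-1}$ means $\alpha,\gamma\in t^{-1}O$ and $\beta,\delta\in O$; the condition $th\Lambda_{i-1}\subseteq\Lambda_i$ means $\alpha,\beta\in O$ and $\gamma,\delta\in t^{-1}O$. So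
\[
\begin{array}{lll}
P_i: & \alpha,\delta\in O,\ \ \beta\in O, & \gamma\in t^{-1}O,\\
Q_i: & \alpha,\delta\in O,\ \ \beta\in tO, & \gamma\in t^{-1}O,\\
Q_{i-1}: & \alpha,\delta\in O,\ \ \beta\in O, & \gamma\in O.
\end{array}
\]
Hence $[P_i:Q_i]=1$ and $P_i=Q_{i-1}+Q_i$. Altogether $\sum_i[P_i:Q_i]=|U|=2\ell$ and $\sum P_i=\sum Q_i=A(X)^\vee$, and \eqref{eq:dual} finishes the proof.
\end{proof}

\begin{example}\label{ex:24}
Let $k=2$, $n=4$, $U=[4]$, so $\ell=2$. The chain $\langle e,f\rangle\supset\langle te,f\rangle\supset\langle te,tf\rangle\supset\langle t^2e,tf\rangle\supset\langle t^2e,t^2f\rangle$ is $L_{13}\oplus L_{24}$. Its walk crosses a single edge four times, $\kappa(X)=1$ by (T2), and $\dim\mathrm{Ext}^1=2$. The chain $\langle e,f\rangle\supset\langle te,f\rangle\supset\langle t^2e,f\rangle\supset\langle t^2e,tf\rangle\supset\langle t^2e,t^2f\rangle$ is $L_{12}\oplus L_{34}$. Its walk goes along a path of length $2$ and back, $A(X)$ is cut out of $M_2(O)$ by $\beta\in t^2O$, so $\kappa(X)=2$ and the module is rigid.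
\end{example}

\section{Rigid indecomposable modules of rank two}\label{sec:rigid}

By Proposition~\ref{prop:ext}, $M$ is rigid if and only if $\ell=\kappa(X)$. The number $\epsilon(X)$ of edges of $X$ lies between these two quantities. Before the general argument, here are the two smallest cases that show the dividing line.

\begin{example}\label{ex:stars}
Let $\Lambda=\langle e,f\rangle$, let $u_1,\dots,u_m\in\Lambda$ span distinct lines in $\Lambda/t\Lambda$, and take $k=m$, $n=2m$, $U=[2m]$. The chain $\Lambda_{2j}=t^j\Lambda$, $\Lambda_{2j-1}=t^{j-1}(Ou_j+t\Lambda)$ walks around a star $X$ with $m$ edges, so $\ell=m$. By (T2), $A(X)$ consists of the $g\in M_2(O)$ whose reduction modulo $t$ preserves the $m$ lines. A complex $2\times2$ matrix preserving three distinct lines is scalar: it is diagonal in a basis along two of them, and a diagonal matrix with distinct eigenvalues preserves only the coordinate lines. So $\kappa(X)=4-1=3$ for all $m\ge3$. For $m=3$ the module is rigid; this is $\mathrm{Gr}(3,6)$, and the tips are reached after the steps $1,3,5$, which cuts $U$ into the pairs $23,45,61$ of Example~\ref{ex:36}. For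 $m=4$ the fourth line imposes no new condition, and $\dim\mathrm{Ext}^1=2(4-3)=2$.
\end{example}

\begin{lemma}\label{lem:bounds}
For finite subtrees $Y\subseteq X$ of $\mathcal{T}$ we have $\kappa(X)\le\kappa(Y)+\epsilon(X)-\epsilon(Y)$; in particular $\kappa(X)\le\epsilon(X)$. If a closed walk of length $2\ell$ visits $X$, then $\epsilon(X)\le\ell$, with equality if and only if each edge is crossed exactly twice. Consequently $M$ is rigid if and only if $\kappa(X)=\epsilon(X)$ and its walk crosses each edge of $X$ exactly twice.
\end{lemma}

\begin{proof}
Let $\eta\notin Y$ be adjacent to $\zeta\in Y$. Then $A(Y)/(A(Y)\cap\mathrm{End}(\eta))$ embeds in $\mathrm{End}(\zeta)/(\mathrm{End}(\zeta)\cap\mathrm{End}(\eta))$, which has dimension $1$: by (T2) the condition is that a $2\times2$ matrix preserve one line. So adding a vertex and an edge raises $\kappa$ by at most $1$, and $X$ is obtained from $Y$ by $\epsilon(X)-\epsilon(Y)$ such steps. For $Y$ a point, $\kappa(Y)=0$. An edge of a tree separates it into two parts, so a closed walk crosses each edge an even number of times, and each edge of $X$ at least twice. The last statement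 follows from $\kappa(X)\le\epsilon(X)\le\ell$.
\end{proof}

A finite tree with at least one edge has $2+\sum(\deg\xi-2)$ tips, the sum over the vertices of degree $\ge3$. So a tree with at most two tips is a point or a path; a tripod has exactly one vertex of degree $3$, its \emph{center}, from which three paths, its \emph{legs}, lead to the tips; and a tree with at least four tips has a vertex of degree $\ge4$ or two vertices of degree $\ge3$. We treat the three cases in turn. As before, $ge=\alpha e+\gamma f$ and $gf=\beta e+\delta f$.

\begin{lemma}\label{lem:four}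
If $X$ has at least four tips, then $\kappa(X)<\epsilon(X)$, so $M$ is not rigid.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:bounds} it suffices to find a subtree $Y\subseteq X$ with $\kappa(Y)<\epsilon(Y)$. If $X$ has a vertex of degree $\ge4$, take a star with four edges; by Example~\ref{ex:stars}, $\kappa(Y)=3$.

Otherwise let $\xi_0,\dots,\xi_m$, $m\ge1$, be the path between two vertices of degree $\ge3$. Let $\xi_{-1},\eta_0$ be two further neighbors of $\xi_0$ in $X$ and $\xi_{m+1},\eta_m$ two further neighbors of $\xi_m$, and let $Y$ be the tree on these $m+5$ vertices. By (T3) there is a basis $e,f$ of $K^2$ with $\xi_j=[\langle e,t^jf\rangle]$ for $-1\le j\le m+1$. The element $g$ preserves $\langle e,t^jf\rangle$ if and only if $\alpha,\delta\in O$, $\gamma\in t^jO$, $\beta\in t^{-j}O$; so it preserves all of them if and only if $\alpha,\delta\in O$, $\beta\in tO$, $\gamma\in t^{m+1}O$. In the basis $(e,f)$ of the lattice at $\xi_0$ such a $g$ has off-diagonal entries $\beta,\gamma\in tO$, and in the basis $(e,t^mf)$ of the lattice at $\xi_m$ it has off-diagonal entries $t^m\beta,\ t^{-m}\gamma\in tO$. At both vertices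 its reduction is therefore $\mathrm{diag}(\alpha(0),\delta(0))$. The coordinate lines at $\xi_0$ correspond to $\xi_{1}$ and $\xi_{-1}$, and those at $\xi_m$ to $\xi_{m+1}$ and $\xi_{m-1}$. So $\eta_0$ and $\eta_m$ correspond to non-coordinate lines, and each of them is preserved if and only if $\alpha(0)=\delta(0)$. Adding $\eta_m$ after $\eta_0$ imposes no condition: $\kappa(Y)=\kappa(Y\setminus\eta_m)\le\epsilon(Y)-1$.
\end{proof}

\begin{lemma}\label{lem:two}
If $X$ has at most two tips, then $M$ is a direct sum of two modules of rank $1$.
\end{lemma}

\begin{proof}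
Here $X$ is a point or a path, so by (T3) there is a basis $e,f$ of $K^2$ with $\Lambda_i=t^{a_i}Oe\oplus t^{b_i}Of$ for all $i$. The chains $(t^{a_i}Oe)$ and $(t^{b_i}Of)$ each satisfy \eqref{eq:chain}.
\end{proof}

\begin{lemma}\label{lem:tripod}
Let $X\subseteq\mathcal{T}$ be a tripod with legs of lengths $p_1,p_2,p_3\ge1$ and center $[\Lambda]$. There is a basis $e,f$ of $\Lambda$ such that the legs are
\[
[Oe+t^j\Lambda]\ (0\le j\le p_1),\qquad [Of+t^j\Lambda]\ (0\le j\le p_2),\qquad [O(e+f)+t^j\Lambda]\ (0\le j\le p_3).
\]
Hence any two tripods with numbered legs of the same lengths are conjugate under $PGL_2(K)$, and such tripods exist for all lengths. Moreover $\kappa(X)=p_1+p_2+p_3=\epsilon(X)$, and the only idempotents of $A(X)$ are $0$ and $1$.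
\end{lemma}

\begin{proof}
By (T3) the $m$-th leg is $[Ou_m+t^j\Lambda]$, $0\le j\le p_m$, for some $u_m\in\Lambda\setminus t\Lambda$. The three legs start at distinct neighbors of the center, so by (T2) the $u_m$ span distinct lines modulo $t$. Then $u_1,u_2$ is a basis of $\Lambda$, and $u_3=\lambda_1u_1+\lambda_2u_2$ with units $\lambda_1,\lambda_2\in O$. Put $e=\lambda_1u_1$, $f=\lambda_2u_2$. Conversely the three displayed paths form a tripod for any lengths, since they start at distinct neighbors.

An element $g\in\mathrm{End}([\Lambda])=M_2(O)$ preserves $Ou+t^j\Lambda$ if and only if $gu\in Ou+t^j\Lambda$. For $u=e$ this reads $\gamma\in t^jO$ and for $u=f$ it reads $\beta\in t^jO$. For $u=e+f$, the formula $g(e+f)=(\alpha+\beta)(e+f)+(\gamma+\delta-\alpha-\beta)f$ gives $\gamma+\delta-\alpha-\beta\in t^jO$. So $A(X)$ is the kernel of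
\[
M_2(O)\to O/t^{p_1}\oplus O/t^{p_2}\oplus O/t^{p_3},\qquad g\mapsto(\gamma,\ \beta,\ \gamma+\delta-\alpha-\beta),
\]
which is surjective because $\gamma,\beta,\delta$ can be chosen freely. Thus $\kappa(X)=p_1+p_2+p_3$. As all $p_m\ge1$, elements of $A(X)$ are scalar modulo $t$. An idempotent $\pi\in A(X)$ reduces to $0$ or $1$; replacing $\pi$ by $1-\pi$ if necessary, $\pi\in tM_2(O)$, and then $\pi=\pi^j\in t^jM_2(O)$ for all $j$, so $\pi=0$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (150:1.4)--(0,0)--(30:2.8) (0,0)--(270:1.4);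
\foreach \p in {(0,0),(150:1.4),(30:1.4),(30:2.8),(270:1.4)} \fill \p circle (2pt);
\node[left] at (150:1.45) {tip $1$};
\node[right] at (30:2.85) {tip $2$};
\node[below] at (270:1.45) {tip $3$};
\path (150:0.75) ++(60:0.28) node {$1$};
\path (30:0.75) ++(120:0.28) node {$2$};
\path (30:2.1) ++(120:0.28) node {$3$};
\path (30:2.1) ++(300:0.28) node {$4$};
\path (30:0.75) ++(300:0.28) node {$5$};
\path (270:0.85) ++(0:0.25) node {$6$};
\path (270:0.85) ++(180:0.25) node {$7$};
\path (150:0.75) ++(240:0.28) node {$8$};
\end{tikzpicture}
\caption{A contour walk of length $8$ around a tripod with legs of lengths $p_1=1$, $p_2=2$, $p_3=1$, starting at tip $1$. The numbers are the steps; each edge is crossed twice. The visits to the tips cut $U=[8]$ into $R=\{1,2,3\}$, $S=\{4,5,6\}$, $T=\{7,8\}$, a datum for $\mathrm{Gr}(4,8)$ with $V=\emptyset$.}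
\label{fig:tripod}
\end{figure}

\begin{proposition}\label{prop:upper}
A rank $2$ module is rigid and indecomposable if and only if its walk is a contour walk around a tripod. The isomorphism classes of such modules are in bijection with the data $(\{R,S,T\},V)$; there are exactly $N$ of them.
\end{proposition}

\begin{proof}
If $M$ is rigid and indecomposable, then $X$ has exactly three tips by Lemmas~\ref{lem:four} and~\ref{lem:two}, and each edge is crossed exactly twice by Lemma~\ref{lem:bounds}. Conversely, let the walk be a contour walk around a tripod $X$. Then $\kappa(X)=\epsilon(X)$ by Lemma~\ref{lem:tripod}, so $M$ is rigid by Lemma~\ref{lem:bounds}; and $\mathrm{End}_B(M)=A(X)$ has no nontrivial idempotent, so $M$ is indecomposable.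

\emph{From walks to data.} Read a contour walk cyclically. Each edge is crossed once in each direction, so the walk makes exactly one excursion from the center into each leg. The excursion goes straight to the tip and straight back: if it turned back before the tip, it would have to cross the last edge used outward a second time in order to reach the next edge. Number the tips $1,2,3$ in the cyclic order in which they are visited, let $p_m$ be the length of the leg ending at tip $m$, and let $R,S,T\subseteq U$ be the sets of steps made from tip $1$ to $2$, from $2$ to $3$, and from $3$ to $1$ (Figure~\ref{fig:tripod}). These are consecutive cyclic intervals of $U$, hence cyclically separated (take $i$ to be the first step of $R$). With $\ell=p_1+p_2+p_3$,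
\begin{equation}\label{eq:legs}
a=p_1+p_2=\ell-p_3,\qquad b=p_2+p_3=\ell-p_1,\qquad c=p_3+p_1=\ell-p_2 .
\end{equation}
So $a+b+c=2\ell$ and $a,b,c<\ell=k-|V|$, which is \eqref{eq:sizes}. The set $\{R,S,T\}$ depends neither on which tip is called $1$ nor on the representative of the $PGL_2(K)$-orbit.

\emph{From data to walks.} Let a datum be given, with $(R,S,T)$ cyclically separated. Define $p_3=\ell-a$, $p_1=\ell-b$, $p_2=\ell-c$; these are positive with sum $3\ell-2\ell=\ell$, so \eqref{eq:legs} holds. On a tripod with numbered legs of these lengths there is exactly one walk with steps labeled by $U$ that goes from tip $1$ to tip $2$ during $R$, to tip $3$ during $S$ and back to tip $1$ during $T$, because $a,b,c$ are the distances between the tips. It is a contour walk with the given datum, and every contour walk with this datum is of this form once the tip at which $R$ starts is called $1$. By Lemma~\ref{lem:tripod} the tripod exists and is unique up to $PGL_2(K)$. With Proposition~\ref{prop:walks}, each datum comes from exactly one isomorphism class.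
\end{proof}

\section{Comparison of the two counts}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:lower}, each datum determines a rank $2$ cluster variable $z$ with $W(R,S,T,V)=\pm z$; it is unique by Lemma~\ref{lem:three}(a), and the sign is the one that makes $W$ positive where all $\Delta_I>0$. By Corollary~\ref{cor:distinct} distinct data give distinct cluster variables, so we have found $N$ of them. By (J) every rank $2$ cluster variable is $\psi_M$ with $M$ rigid indecomposable of rank $2$, and distinct cluster variables come from non-isomorphic modules. By Proposition~\ref{prop:upper} there are at most $N$ rank $2$ cluster variables. Since $N$ is finite, the web functions are all of them.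
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (i) is Propositions~\ref{prop:walks} and~\ref{prop:ext}. The classification and the bijection in (ii) are Proposition~\ref{prop:upper}. By Theorem~\ref{thm:A} there are $N$ cluster variables of rank $2$. They are characters of $N$ pairwise non-isomorphic modules among the $N$ rigid indecomposable modules of rank $2$, so every one of these modules occurs.

For (iii) we count data with a given $\ell$, $3\le\ell\le k$. There are $\binom n{2\ell}\binom{n-2\ell}{k-\ell}$ choices of disjoint $U,V$ with $|U|=2\ell$, $|V|=k-\ell$. A cyclically separated triple $(R,S,T)$ with union $U$ and $a,b,c<\ell$ is determined by the first element of $R$, in $2\ell$ ways, and by the positive integers $(p_1,p_2,p_3)$ with sum $\ell$ in \eqref{eq:legs}, in $\binom{\ell-1}2$ ways. Of the six orderings of a set $\{R,S,T\}$ exactly three are cyclically separated: the cyclic rotations of one such ordering are, and the other three would reverse the cyclic order of three elements $r\in R$, $s\in S$, $s'\in T$. So each $U$ carries $\frac{2\ell}3\binom{\ell-1}2=2\binom\ell3$ sets $\{R,S,T\}$.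
\end{proof}

\begin{remark}
Cyclic separation cannot be dropped. The results of Section~\ref{sec:webs} hold for any pairwise disjoint $R,S,T,V$ satisfying \eqref{eq:sizes}. If no ordering of $R,S,T$ is cyclically separated, the proof of Corollary~\ref{cor:distinct} shows that the function \eqref{eq:expand} is not proportional to any element of $\mathcal{W}$, so by Theorem~\ref{thm:A} it is not a cluster variable up to sign.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FZ}
Fomin and Zelevinsky, \emph{Cluster algebras IV}.

\bibitem{JKS}
Jensen, King and Su, Proc. London Math. Soc. \textbf{113} (2016).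

\bibitem{LY}
Ian Le and Emine Y{\i}ld{\i}r{\i}m, \emph{Cluster Categorification of Rank 2 Webs}, arXiv:2402.14501 (2024).

\bibitem{RW}
Rietsch and Williams, Duke Math. J. \textbf{168} (2019).

\bibitem{Scott}
Scott, Proc. London Math. Soc. \textbf{92} (2006).

\end{thebibliography}
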